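\title{Partial cohomological dimension of uncountable groups}

\begin{abstract}
The partial cohomological dimension $\operatorname{cd}^{\mathrm{par}}(G)$ of a group $G$ over a field $K$ is defined through the partial group algebra $K_{\mathrm{par}}G$ in the way that the cohomological dimension $\operatorname{cd}(G)$ is defined through $KG$. Alves, Dokuchaev and Kochloukova conjectured that the two numbers are always equal. We show that they are equal for countable groups, and that the conjecture fails, over every field, for every free group of uncountable rank: the free group of rank $\aleph_n$ has $\operatorname{cd}=1$ and $\operatorname{cd}^{\mathrm{par}}=n+1$. In general $\operatorname{cd}(G)\le\operatorname{cd}^{\mathrm{par}}(G)\le \operatorname{cd}(G)+n$ when $|G|=\aleph_n$, and we determine all pairs $(\operatorname{cd}(G),\operatorname{cd}^{\mathrm{par}}(G))$ that occur. The proof identifies $\operatorname{cd}^{\mathrm{par}}(G)$ with the projective dimension, over a skew group ring, of an ideal generated by $|G|$ commuting idempotents.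
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and $G$ a group with identity element $1$. The \emph{partial group algebra} $K_{\mathrm{par}}G$ is the unital $K$-algebra generated by symbols $[g]$, $g\in G$, subject to the relations
\begin{equation}\label{eq:relations}
[1]=1,\qquad [g^{-1}][g][h]=[g^{-1}][gh],\qquad [g][h][h^{-1}]=[gh][h^{-1}]\qquad (g,h\in G).
\end{equation}
In the group algebra the rule $[g][h]=[gh]$ holds outright; here it is imposed only after multiplication by $[g^{-1}]$ on the left or by $[h^{-1}]$ on the right. The defect is recorded by the elements $e_g=[g][g^{-1}]$. They are commuting idempotents, $[g][h]=e_g[gh]$, and every element of $K_{\mathrm{par}}G$ has the form $\sum_g b_g[g]$ with coefficients in the commutative subalgebra $B$ generated by the $e_g$; these facts are derived from \eqref{eq:relations} in Section~\ref{sec:reduction}. In particular $KG$ is the quotient of $K_{\mathrm{par}}G$ obtained by setting all $e_g$ equal to $1$.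

The algebra $B$ is a left $K_{\mathrm{par}}G$-module through $[g]\cdot b=[g]\,b\,[g^{-1}]$, and the \emph{augmentation} $\epsilon\colon K_{\mathrm{par}}G\to B$, $\epsilon(y)=y\cdot 1$, is a surjective module map. It sends $\sum_g b_g[g]$ to $\sum_g b_ge_g$, so its kernel is the left ideal generated by the elements $[g]-e_g$. Hence, for a $K_{\mathrm{par}}G$-module $V$,
\[
\operatorname{Hom}_{K_{\mathrm{par}}G}(B,V)\cong\{v\in V: [g]v=e_gv\ \text{ for all } g\in G\},
\]
which is the space of invariants $V^G$ when $V$ is a $KG$-module. So $B$ takes the place of the trivial module, and the \emph{partial cohomology} of $G$ is $H^i_{\mathrm{par}}(G,V)=\operatorname{Ext}^i_{K_{\mathrm{par}}G}(B,V)$. Writing $\operatorname{pd}$ for projective dimension, we define the \emph{partial cohomological dimension} and the \emph{cohomological dimension} of $G$ over $K$ by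
\[
\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{pd}_{K_{\mathrm{par}}G}(B),\qquad \operatorname{cd}(G)=\operatorname{pd}_{KG}(K).
\]
Each is the largest degree in which the corresponding cohomology is nonzero for some coefficient module, or $\infty$ if there is no largest degree. The field $K$ is arbitrary and fixed, and we omit it from the notation.

\begin{example}\label{ex:C2}
Let $G=\{1,g\}$ have order two and put $t=[g]$. The relations \eqref{eq:relations} reduce to $t^3=t$, so $K_{\mathrm{par}}G=K[t]/(t^3-t)\cong K\times KG$, the two factors being cut out by the idempotents $1-t^2$ and $t^2=e_g$. We have $B=K(1-t^2)\oplus Kt^2$. The generator $t$ acts by $b\mapsto tbt$; it kills $1-t^2$ and fixes $t^2$. Thus $B$ is the direct sum of the factor $K$, which is projective, and the trivial module of the factor $KG$. Therefore $\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{cd}(G)$.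
\end{example}

The example suggests a general picture. The algebra $K_{\mathrm{par}}G$ is assembled from $G$ and $B$. Finitely many commuting idempotents generate a finite product of copies of $K$, so for finite $G$ the algebra $B$ is semisimple, and for arbitrary $G$ it is a directed union of semisimple algebras, over which every module is flat. One expects such an algebra to contribute nothing, so that all of the dimension comes from the group. It is known that $\operatorname{cd}^{\mathrm{par}}(G)\ge\operatorname{cd}(G)$ for every group $G$ and that equality holds for $G=\mathbb Z$. The following conjecture is posed in \cite{ADK}.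

\begin{quote}
\textbf{Conjecture.} For every group $G$ we have $\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{cd}(G)$.
\end{quote}

We show that the conjecture is false, and that the obstruction is the cardinality of the group. Throughout, $n\in\{0,1,2,\dots\}$ in the symbol $\aleph_n$, ``countable'' includes finite, and $F_\kappa$ is the free group of rank $\kappa$.

\begin{theorem}\label{thm:A}
If $\kappa=\aleph_n$, then $\operatorname{cd}(F_\kappa)=1$ and $\operatorname{cd}^{\mathrm{par}}(F_\kappa)=n+1$. If $\kappa\ge\aleph_\omega$, then $\operatorname{cd}(F_\kappa)=1$ and $\operatorname{cd}^{\mathrm{par}}(F_\kappa)=\infty$. So the conjecture fails for $F_\kappa$ for every uncountable $\kappa$; for example, $\operatorname{cd}^{\mathrm{par}}(F_{\aleph_1})=2\ne1=\operatorname{cd}(F_{\aleph_1})$.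
\end{theorem}

A group $H$ is \emph{of type FP} (over $K$) if the trivial module $K$ has a finite resolution by finitely generated projective $KH$-modules. Such a group has finite cohomological dimension.

\begin{theorem}\label{thm:B}
Let $G$ be a group.
\begin{enumerate}
\item[(1)] If $G$ is countable, then $\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{cd}(G)$.
\item[(2)] If $|G|=\aleph_n$, then $\operatorname{cd}(G)\le\operatorname{cd}^{\mathrm{par}}(G)\le\operatorname{cd}(G)+n$.
\item[(3)] If $|G|\ge\aleph_n$ and $G$ has a countable subgroup $H$ of type FP with $\operatorname{cd}(H)=m$, then $\operatorname{cd}^{\mathrm{par}}(G)\ge n+m$. In particular, $\operatorname{cd}^{\mathrm{par}}(G)\ge n$ whenever $|G|\ge\aleph_n$; $\operatorname{cd}^{\mathrm{par}}(G)=\infty$ if $|G|\ge\aleph_\omega$; and $\operatorname{cd}^{\mathrm{par}}(G)\ge n+1$ if $|G|\ge\aleph_n$ and $G$ is not a torsion group.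
\item[(4)] The pairs $(\operatorname{cd}(G),\operatorname{cd}^{\mathrm{par}}(G))$, as $G$ ranges over all groups, are exactly $(0,0)$ and all $(a,b)$ with $1\le a\le b\le\infty$.
\end{enumerate}
\end{theorem}

Since $|F_\kappa|=\kappa$ for infinite $\kappa$, Theorem~\ref{thm:B}(1) and Theorem~\ref{thm:A} together say that the conjecture holds for all groups of cardinality $\kappa$ if and only if $\kappa\le\aleph_0$. The proof of (4) shows that the upper bound in (2) is attained for every value $\operatorname{cd}(G)=a$ with $1\le a<\infty$ and every $n\ge0$.

The flaw in the picture above is that flat modules need not be projective. A countable family of commuting idempotents can be replaced by an orthogonal family that generates the same ideal, and the ideal is then projective. For an uncountable family of independent idempotents this is impossible, and each further aleph costs one more step in a projective resolution. Section~\ref{sec:idempotents} shows this by hand in the first case, with no group present. Section~\ref{sec:reduction} rewrites $\operatorname{cd}^{\mathrm{par}}(G)$ as the projective dimension of such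 an ideal, with one generator for each element of $G$, over a skew group ring. Two sources of dimension then appear, the cardinality of $G$ and the cohomology of $G$. Section~\ref{sec:upper} shows that the total is at most their sum, and Section~\ref{sec:lower}, the main part, shows that the cardinality and the cohomology of a subgroup of type FP do add up. The theorems are deduced in Section~\ref{sec:groups}.

\section{Projective dimension}\label{sec:pd}

Rings are unital and modules are left modules unless stated otherwise. We use the following textbook facts about modules over a ring $R$.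
\begin{enumerate}
\item[(H1)] $\operatorname{pd}_R(M)\le j-1$ if and only if $\operatorname{Ext}^{j}_R(M,V)=0$ for all $V$ (here $j\ge1$). So $\operatorname{pd}_R(M)\ge j$ if and only if $\operatorname{Ext}^j_R(M,V)\ne0$ for some $V$.
\item[(H2)] If $0\to M'\to P\to M\to0$ is exact with $P$ projective and $j\ge1$, then $\operatorname{pd}(M)\le j$ if and only if $\operatorname{pd}(M')\le j-1$. If $0\to M_d\to\dots\to M_0\to M\to0$ is exact and $\operatorname{pd}(M_i)\le p$ for all $i$, then $\operatorname{pd}(M)\le p+d$; this follows by induction on $d$ from the long exact sequence of $\operatorname{Ext}$.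
\item[(H3)] The projective dimension of a direct sum is the supremum of the projective dimensions of the summands.
\item[(H4)] An exact functor that preserves projectives carries projective resolutions to projective resolutions, so it does not raise projective dimension. This applies to restriction to a subring $R'$ over which $R$ is free as a left module, and to $R\otimes_{R'}-$ for a ring map $R'\to R$, provided that this functor is exact.
\item[(H5)] If $1\le p=\operatorname{pd}(M)<\infty$, then $M$ has a free resolution of length $p$. Indeed, take $P_0,\dots,P_{p-1}$ free; then the kernel $P_p$ is projective by (H2), say $P_p\oplus Q=L$ is free. The countable direct sum $L'=L\oplus L\oplus\cdots$ is free and $P_p\oplus L'\cong P_p\oplus Q\oplus P_p\oplus Q\oplus\cdots\cong L'$. Add the complex $L'\xrightarrow{\mathrm{id}}L'$ in degrees $p$ and $p-1$.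
\end{enumerate}

Upper bounds for uncountably generated modules come from transfinite filtrations. A chain of submodules $(M_\alpha)_{\alpha<\lambda}$, indexed by a limit ordinal $\lambda$, is \emph{continuous} if $M_\beta=\bigcup_{\alpha<\beta}M_\alpha$ for every limit ordinal $\beta<\lambda$.

\begin{lemma}[Auslander's lemma]\label{lem:auslander}
Let $M$ be the union of a continuous chain of submodules $(M_\alpha)_{\alpha<\lambda}$ with $M_0=0$ and $\operatorname{pd}(M_{\alpha+1}/M_\alpha)\le j$ for all $\alpha$. Then $\operatorname{pd}(M)\le j$.
\end{lemma}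

\begin{proof}
We use induction on $j$. If $j=0$, then $M_{\alpha+1}=M_\alpha\oplus C_\alpha$ with $C_\alpha$ projective. By transfinite induction, with continuity at limit ordinals, $M_\alpha=\bigoplus_{\beta<\alpha}C_\beta$; hence $M=\bigoplus_\beta C_\beta$ is projective.

Let $j\ge1$. Choose free modules $L_\alpha$ and maps $L_\alpha\to M_{\alpha+1}$ that are onto modulo $M_\alpha$, and put $P_\alpha=\bigoplus_{\beta<\alpha}L_\beta$. By transfinite induction the induced map $P_\alpha\to M_\alpha$ is onto; let $N_\alpha$ be its kernel. The $N_\alpha$ form a continuous chain with $N_0=0$ whose union $N$ is the kernel of the surjection $\bigoplus_\beta L_\beta\to M$. The snake lemma, applied to the map from $0\to P_\alpha\to P_{\alpha+1}\to L_\alpha\to0$ to $0\to M_\alpha\to M_{\alpha+1}\to M_{\alpha+1}/M_\alpha\to0$, gives $N_{\alpha+1}/N_\alpha\cong\ker(L_\alpha\to M_{\alpha+1}/M_\alpha)$, because $P_\alpha\to M_\alpha$ is onto. This kernel has projective dimension at most $j-1$ by (H2). By induction $\operatorname{pd}(N)\le j-1$, and (H2) gives $\operatorname{pd}(M)\le j$.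
\end{proof}

\section{Ideals generated by idempotents}\label{sec:idempotents}

For a set $\Omega$ let
\[
A_\Omega=K[x_\omega:\omega\in\Omega]/(x_\omega^2-x_\omega:\omega\in\Omega)
\]
be the commutative algebra freely generated by idempotents $x_\omega$. It has the $K$-basis $x_F=\prod_{\omega\in F}x_\omega$, where $F$ runs through the finite subsets of $\Omega$. Let $I_\Omega$ be the ideal generated by all $x_\omega$, which is the span of the $x_F$ with $F\ne\emptyset$, and let $K_\Omega=A_\Omega/I_\Omega$, the field $K$ on which all $x_\omega$ act as zero. Any choice of values $x_\omega\mapsto0$ or $1$ defines an algebra map $A_\Omega\to K$, which we call a \emph{character}. For $S\subseteq\Omega$ let $J_S=A_\Omega I_S$ be the ideal of $A_\Omega$ generated by the $x_s$, $s\in S$.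
\begin{enumerate}
\item[(A1)] \emph{$A_\Omega=A_S\otimes_KA_{\Omega\setminus S}$ is free over $A_S$, $J_S=I_S\otimes_KA_{\Omega\setminus S}$, and $I_\Omega\cap A_S=I_S$.} This is read off from the bases.
\item[(A2)] \emph{Every $A_\Omega$-module is flat.} For finite $F$ the algebra $A_F$ is a tensor product of copies of $K[x]/(x^2-x)\cong K\times K$, so $A_F\cong K^{2^{|F|}}$ is semisimple. For $A_\Omega$-modules $M$ and $N$ we have $M\otimes_{A_\Omega}N=\varinjlim_F M\otimes_{A_F}N$, each functor $M\otimes_{A_F}-$ is exact, and direct limits over directed sets are exact.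
\item[(A3)] \emph{If $S\ne\Omega$, then $I_\Omega/J_S$ is, as an $A_S$-module, a nonzero direct sum of copies of $K_S$.} It is annihilated by $I_S$, so it is a vector space over $A_S/I_S$, and $x_\omega\notin J_S$ for $\omega\in\Omega\setminus S$.
\end{enumerate}

\begin{lemma}\label{lem:orth}
Let $g_1,g_2,\dots$ be a finite or infinite sequence of idempotents in a commutative ring $R$, and put $f_i=g_i\prod_{j<i}(1-g_j)$. Then the $f_i$ are orthogonal idempotents,
\[
f_1+\dots+f_r=1-\prod_{j\le r}(1-g_j),
\]
and the ideal generated by the $g_i$ is $\bigoplus_iRf_i$. In particular it is projective.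
\end{lemma}

\begin{proof}
Each $f_i$ is a product of idempotents. For $i<k$ the element $f_i$ has the factor $g_i$ and $f_k$ has the factor $1-g_i$, so $f_if_k=0$. The formula follows by telescoping from $f_i=\prod_{j<i}(1-g_j)-\prod_{j\le i}(1-g_j)$. It gives $g_r=g_r(f_1+\dots+f_r)$, so the $f_i$ and the $g_i$ generate the same ideal, and the sum $\sum_iRf_i$ is direct by orthogonality.
\end{proof}

The construction needs each generator to have finitely many predecessors. The next proposition shows that for uncountably many independent idempotents nothing can replace it. It is the smallest case of the lower bound, it contains both of its ingredients, and it will be used in the general proof.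

\begin{proposition}\label{prop:small}
\begin{enumerate}
\item[(a)] If $S$ is infinite, then $K_S$ is not projective over $A_S$.
\item[(b)] The ideal $I_\Omega$ is projective over $A_\Omega$ if and only if $\Omega$ is countable.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $K_S$ is projective, then $A_S\to K_S$ splits and $I_S=A_Su$ for an idempotent $u$. This $u$ involves finitely many variables, so $u\in I_F$ for a finite $F\subseteq S$. Choose $s\in S\setminus F$ and let $\chi$ be the character with $\chi(x_s)=1$ that sends all other variables to $0$. Then $\chi(u)=0$, while $x_s=x_su$ gives $\chi(u)=1$, a contradiction.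

(b) For countable $\Omega$ this is Lemma~\ref{lem:orth}. Let $\Omega$ be uncountable, write $A=A_\Omega$, $I=I_\Omega$, and suppose that $I$ is projective. Choose a free module $P$ with basis $X$, a surjection $d\colon P\to I$, and a map $\sigma\colon I\to P$ with $d\sigma=\mathrm{id}$. We look for a countable part of $\Omega$ and a countable part of $X$ that are closed under $\sigma$ and $d$.

Start with a countably infinite $S_0\subseteq\Omega$. Given a countable set $S_r$, let $Y_r\subseteq X$ be the set of basis elements that occur in some $\sigma(x_s)$ with $s\in S_r$; it is countable. Each $d(y)$ with $y\in Y_r$ lies in $I_F$ for a finite $F$; let $S_{r+1}$ be the union of $S_r$ and these finite sets. Put $S=\bigcup_rS_r$ and $Y=\bigcup_rY_r$. Then $S$ is countably infinite, and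
\[
\sigma(J_S)\subseteq AY,\qquad d(AY)\subseteq J_S .
\]
So $\sigma$ and $d$ induce maps $I/J_S\to P/AY\to I/J_S$ whose composite is the identity. As $P/AY$ is free on $X\setminus Y$, the module $I/J_S$ is projective over $A$, and hence over $A_S$ by (A1). But $S\neq\Omega$ because $\Omega$ is uncountable, so $K_S$ is a direct summand of $I/J_S$ by (A3). This contradicts (a).
\end{proof}

The proof has two steps. A closure argument passes from $I_\Omega$ to $K_S$, for a subset $S$ of smaller cardinality, without raising projective dimension. And $K_S$ is one step worse than $I_S$, because of the sequence $0\to I_S\to A_S\to K_S\to0$. Alternating the two steps gains one dimension for each aleph; this is carried out in Section~\ref{sec:lower}. In the opposite direction, each aleph costs at most one dimension.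

\begin{lemma}\label{lem:ideal-upper}
If an ideal $J$ of $A_\Omega$ is generated by at most $\aleph_n$ idempotents, then $\operatorname{pd}_{A_\Omega}(J)\le n$.
\end{lemma}

\begin{proof}
Write $A=A_\Omega$ and use induction on $n$; the case $n=0$ is Lemma~\ref{lem:orth}. Let $n\ge1$, and index the generators as $g_\alpha$, $\alpha<\omega_n$, with repetitions allowed, where $\omega_n$ is the first ordinal of cardinality $\aleph_n$. Let $J_\alpha$ be the ideal generated by the $g_\beta$ with $\beta<\alpha$. This is a continuous chain with $J_0=0$ and union $J$. An element $y\in Ag_\alpha\cap J_\alpha$ satisfies $y=g_\alpha y$, so $Ag_\alpha\cap J_\alpha=g_\alpha J_\alpha$ and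
\[
J_{\alpha+1}/J_\alpha\cong Ag_\alpha/g_\alpha J_\alpha .
\]
The ideal $g_\alpha J_\alpha$ is generated by the idempotents $g_\alpha g_\beta$ with $\beta<\alpha$, and there are at most $\aleph_{n-1}$ of them because $\alpha<\omega_n$. By induction $\operatorname{pd}(g_\alpha J_\alpha)\le n-1$, so $\operatorname{pd}(J_{\alpha+1}/J_\alpha)\le n$ by (H2). Lemma~\ref{lem:auslander} gives $\operatorname{pd}(J)\le n$.
\end{proof}

\section{Reduction to a skew group ring}\label{sec:reduction}

We first derive the basic identities in $K_{\mathrm{par}}G$. The second relation in \eqref{eq:relations}, with $g$ replaced by $g^{-1}$, reads $e_g[h]=[g][g^{-1}h]$. Taking $h=g$, and replacing $h$ by $gh$, we get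
\begin{equation}\label{eq:basic}
e_g[g]=[g],\qquad [g][h]=e_g[gh].
\end{equation}
The third relation says $[g]e_h=[gh][h^{-1}]$, and the right side is $e_{gh}[g]$ by \eqref{eq:basic}. So
\begin{equation}\label{eq:commute}
[g]e_h=e_{gh}[g].
\end{equation}
Now $e_ge_g=e_g[g][g^{-1}]=e_g$, and $e_ge_h=[g][g^{-1}]e_h=[g]e_{g^{-1}h}[g^{-1}]=e_h[g][g^{-1}]=e_he_g$. Thus the $e_g$ are commuting idempotents, and $e_1=1$. Applying \eqref{eq:basic} repeatedly from the left gives
\begin{equation}\label{eq:normal}
[g_1]\cdots[g_k]=e_{g_1}e_{g_1g_2}\cdots e_{g_1\cdots g_{k-1}}\,[g_1\cdots g_k].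
\end{equation}
Since we may insert the factors $e_1=1$ and, by \eqref{eq:basic}, $e_g$ with $g=g_1\cdots g_k$, the algebra $K_{\mathrm{par}}G$ is spanned by the elements $\bigl(\prod_{h\in F}e_h\bigr)[g]$ with $F\subseteq G$ finite and $1,g\in F$.

Identity \eqref{eq:commute} looks like the commutation rule of a skew group ring in which $G$ permutes the $e_h$ by left translation. But $h\mapsto gh$ does not define an action on $B$, because $e_1=1$ is not a free variable like the others. We restore the symmetry by making it free. Let $A=A_G$ and $I=I_G$, and let $G$ act on $A$ by $g(x_h)=x_{gh}$. The \emph{skew group ring} $\Lambda=A\rtimes G$ is the free left $A$-module with basis $G$ and multiplication determined by $ga=g(a)g$. It is also free as a right $A$-module with basis $G$, and it has the $K$-basis $x_Fg$. It acts on $A$ by $(ag)\cdot b=a\,g(b)$, and $I$ is a $\Lambda$-submodule. Put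
\[
e=x_1\in A,\qquad E=e\Lambda e,
\]
and note that $geg^{-1}=x_g$ in $\Lambda$.

It helps to view $x_g$ as the function on subsets $X\subseteq G$ that is $1$ if $g\in X$ and $0$ otherwise. Then $G$ acts by translating subsets, $eA$ consists of the functions in $A$ supported on subsets that contain $1$, and $I$ of those that vanish at $\emptyset$. The translates of the subsets containing $1$ are exactly the nonempty subsets, which explains why $I$, and not $A$, appears below.

\begin{lemma}\label{lem:corner}
The assignment $[g]\mapsto ege$ defines an algebra isomorphism $\varphi\colon K_{\mathrm{par}}G\to E$. It carries $B$ onto $eA=eI$ and identifies the $K_{\mathrm{par}}G$-module $B$ with the $E$-module $eI$.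
\end{lemma}

\begin{proof}
The element $e1e=e$ is the unit of $E$. Using $g^{-1}eg=x_{g^{-1}}$, $heh^{-1}=x_h$ and the commutativity of $A$, we compute
\begin{align*}
(eg^{-1}e)(ege)(ehe)&=e\,x_{g^{-1}}\,e\,he=e\,x_{g^{-1}}\,he=e\,g^{-1}eg\,he=(eg^{-1}e)(eghe),\\
(ege)(ehe)(eh^{-1}e)&=eg\,e\,x_h\,e=eg\,x_h\,e=eg\,heh^{-1}\,e=(eghe)(eh^{-1}e).
\end{align*}
So $\varphi$ is well defined. We have $\varphi(e_h)=eheh^{-1}e=ex_h$ and $\varphi([g])=ege=ex_gg$. Hence the spanning element attached to a pair $(F,g)$ with $1,g\in F$ maps to the basis element $x_Fg$ of $\Lambda$. Distinct pairs give distinct basis elements, so $\varphi$ is injective. For arbitrary finite $F$ we have $e(x_Fg)e=x_{F\cup\{1,g\}}\,g$, so $\varphi$ is onto $E$.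

The algebra $B$ is spanned by products of the $e_h$, and these map to the elements $ex_F$, which span $eA$. Also $eA=eI$, since $ea=e(ea)$ and $ea\in I$. Finally, for $b\in eA$ the element $[g]\cdot b=[g]b[g^{-1}]$ corresponds to $(ege)b(eg^{-1}e)=e\,gbg^{-1}e=e\,g(b)$, and this is $(ege)\cdot b=e\,g(eb)$ computed in the $\Lambda$-module $I$.
\end{proof}

We want to move from the corner ring $E$ to $\Lambda$ by the functor $\Lambda e\otimes_E-$, and for this we need it to be exact. For a finite subset $T=\{t_1,\dots,t_r\}$ of $G$ let $f_1,\dots,f_r$ be the orthogonal idempotents that Lemma~\ref{lem:orth} attaches to $x_{t_1},\dots,x_{t_r}$, and let $u_T=\sum_if_i=1-\prod_{t\in T}(1-x_t)$. Then $u_Tx_t=x_t$ for $t\in T$, and $u_Tu_{T'}=u_{T'}$ for $T'\subseteq T$.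

\begin{lemma}\label{lem:flat}
The right $E$-module $\Lambda e$ is the directed union of the submodules $u_T\Lambda e$, and these are projective. Hence $\Lambda e$ is flat over $E$.
\end{lemma}

\begin{proof}
For $a\in A$ and $g\in T$ we have $age=ax_gg$, so $u_T\,age=age$. Thus every element of $\Lambda e$ lies in some $u_T\Lambda e$, and these submodules increase with $T$. We have $u_T\Lambda e=\bigoplus_if_i\Lambda e$. Left multiplication by the unit $t_i^{-1}$ is an isomorphism of right $E$-modules from $f_i\Lambda e$ onto $f_i'\Lambda e$, where $f_i'=t_i^{-1}(f_i)$. Since $f_i\in x_{t_i}A$, the idempotent $f_i'$ lies in $eA\subseteq E$, so $f_i'\Lambda e=f_i'e\Lambda e=f_i'E$ is projective. A directed union of flat modules is flat.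
\end{proof}

\begin{proposition}\label{prop:reduction}
For every group $G$ we have $\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{pd}_\Lambda(I_G)$.
\end{proposition}

\begin{proof}
Let $\Phi(V)=\Lambda e\otimes_EV$. This functor is exact by Lemma~\ref{lem:flat}, and it preserves projectives because $\Phi(E)=\Lambda e$ is projective. It is left adjoint to $N\mapsto\operatorname{Hom}_\Lambda(\Lambda e,N)=eN$. If $P_\bullet\to V$ is a projective resolution, then $\Phi(P_\bullet)\to\Phi(V)$ is one too, and $\operatorname{Hom}_\Lambda(\Phi(P_\bullet),N)=\operatorname{Hom}_E(P_\bullet,eN)$. Therefore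
\[
\operatorname{Ext}^i_\Lambda(\Phi(V),N)\cong\operatorname{Ext}^i_E(V,eN).
\]
From $\Lambda e=E\oplus(1-e)\Lambda e$ we get $e\Phi(W)=E\otimes_EW=W$, so every $E$-module has the form $eN$. By (H1), $\operatorname{pd}_E(V)=\operatorname{pd}_\Lambda(\Phi(V))$. In view of Lemma~\ref{lem:corner} it remains to show that $\Phi(eI)\cong I$.

Consider the $\Lambda$-linear map $\mu\colon\Lambda e\otimes_EeI\to I$, $\lambda\otimes y\mapsto\lambda\cdot y$. Its image contains $e$, hence $g\cdot e=x_g$ for all $g$, so $\mu$ is onto. Let $Q=\ker\mu$. On $e\Phi(eI)=eI$ the map $\mu$ is the identity, so $eQ=0$. Let $z\in Q$. By Lemma~\ref{lem:flat} there is a finite $T$ with $u_Tz=z$. For each $i$ we have $t_i^{-1}z\in Q$, so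
\[
f_iz=f_ix_{t_i}z=f_i\,t_i\,e\,(t_i^{-1}z)=0 .
\]
Hence $z=\sum_if_iz=0$, and $\mu$ is an isomorphism.
\end{proof}

\section{The upper bound}\label{sec:upper}

A resolution of the trivial $KG$-module, tensored with $I_G$, reduces the problem from $\Lambda$ to $A$.

\begin{proposition}\label{prop:upper}
If $|G|\le\aleph_n$, then $\operatorname{cd}^{\mathrm{par}}(G)\le n+\operatorname{cd}(G)$.
\end{proposition}

\begin{proof}
We may assume that $d=\operatorname{cd}(G)$ is finite. For a $\Lambda$-module $M$ and a $KG$-module $Q$, let $A$ and $G$ act on $M\otimes_KQ$ by $a(y\otimes q)=ay\otimes q$ and $g(y\otimes q)=gy\otimes gq$. Then $g(a(y\otimes q))=g(a)gy\otimes gq=g(a)(g(y\otimes q))$, so this is a $\Lambda$-module structure.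

The $A$-linear map $M\to M\otimes_KKG$, $y\mapsto y\otimes1$, extends to a $\Lambda$-linear map $\Lambda\otimes_AM\to M\otimes_KKG$ with $g\otimes y\mapsto gy\otimes g$. As $\Lambda$ is free as a right $A$-module with basis $G$, the source is $\bigoplus_gg\otimes M$, and $g\otimes M$ maps bijectively onto $M\otimes g$. So the map is an isomorphism, and (H4) gives $\operatorname{pd}_\Lambda(M\otimes_KKG)\le\operatorname{pd}_A(M)$. By (H3) the same bound holds for $M\otimes_KQ$ with $Q$ free, and then with $Q$ projective.

Let $0\to Q_d\to\dots\to Q_0\to K\to0$ be a projective resolution over $KG$. Tensoring over the field $K$ with $I$ gives an exact sequence of $\Lambda$-modules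
\[
0\to I\otimes_KQ_d\to\dots\to I\otimes_KQ_0\to I\to0 .
\]
By (H2), $\operatorname{pd}_\Lambda(I)\le\operatorname{pd}_A(I)+d$. The ideal $I$ is generated by at most $\aleph_n$ idempotents, so $\operatorname{pd}_A(I)\le n$ by Lemma~\ref{lem:ideal-upper}. Proposition~\ref{prop:reduction} finishes the proof.
\end{proof}

\section{The lower bound}\label{sec:lower}

Since $\Lambda$ is free over $A$, Propositions~\ref{prop:reduction} and~\ref{prop:small} already give $\operatorname{cd}^{\mathrm{par}}(G)\ge1$ for uncountable $G$. For $G=F_{\aleph_1}$ this is no more than $\operatorname{cd}(G)=1$. To separate the two dimensions we must show that the contribution of the idempotents and that of the group add up. The difficulty is that $G$ moves the variables, so that the closure argument of Proposition~\ref{prop:small}, which shrinks the set of variables and keeps the rest of the ring, is not available in $\Lambda$. We therefore keep only a subgroup $H$ and identify the variables in each $H$-orbit. Then $H$ commutes with the variables, and if $H$ is countable, as many variables remain as before.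

\subsection{Passing to a tensor product}

For a group $H$ and a set $\Omega$ put $\Gamma_\Omega=A_\Omega\otimes_KKH$. We regard $A_\Omega$, its ideals and their quotients as $\Gamma_\Omega$-modules with trivial action of $H$. For $S\subseteq\Omega$ we have $\Gamma_\Omega=A_{\Omega\setminus S}\otimes_K\Gamma_S$, so $\Gamma_\Omega$ is free over $\Gamma_S$ on both sides; it is also free over $A_\Omega$ and over $KH$.

\begin{lemma}\label{lem:orbits}
Let $H$ be a subgroup of $G$ and let $\Omega=H\backslash G$ be the set of cosets $Hg$. Then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\le\operatorname{pd}_\Lambda(I_G)$.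
\end{lemma}

\begin{proof}
The ring $\Lambda$ is free as a left module over $A\rtimes H$, on a set of representatives of the cosets $Hg$. So $\operatorname{pd}_{A\rtimes H}(I_G)\le\operatorname{pd}_\Lambda(I_G)$ by (H4).

The algebra map $\pi\colon A\to A_\Omega$, $x_g\mapsto x_{Hg}$, satisfies $\pi(h(a))=\pi(a)$ for $h\in H$. Hence $ah\mapsto\pi(a)\otimes h$ is a ring map $A\rtimes H\to\Gamma_\Omega$. The map $A_\Omega\otimes_A(A\rtimes H)\to\Gamma_\Omega$, $b\otimes ah\mapsto b\pi(a)\otimes h$, is an isomorphism of $(A_\Omega,A\rtimes H)$-bimodules, both sides being free left $A_\Omega$-modules on $H$. Thus, for an $A\rtimes H$-module $M$,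
\[
\Gamma_\Omega\otimes_{A\rtimes H}M\cong A_\Omega\otimes_AM,
\]
with $h\in H$ acting by $h(b\otimes y)=b\otimes hy$. This functor is exact because $A_\Omega$ is flat over $A$ by (A2). By (H4), $\operatorname{pd}_{\Gamma_\Omega}(A_\Omega\otimes_AI_G)\le\operatorname{pd}_{A\rtimes H}(I_G)$.

It remains to identify $A_\Omega\otimes_AI_G$ with $I_\Omega$. By flatness again, the map $A_\Omega\otimes_AI_G\to A_\Omega\otimes_AA=A_\Omega$, $b\otimes y\mapsto b\pi(y)$, is injective. Its image is the ideal generated by $\pi(I_G)$, which is $I_\Omega$. It sends $b\otimes hy$ to $b\pi(h(y))=b\pi(y)$, so it is $\Gamma_\Omega$-linear for the trivial action of $H$ on $I_\Omega$.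
\end{proof}

\begin{lemma}\label{lem:monotone}
Let $H$ be any group. If $S\subseteq\Omega$, then $\operatorname{pd}_{\Gamma_S}(I_S)\le\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)$. If $\Omega\ne\emptyset$, then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge\operatorname{cd}(H)$.
\end{lemma}

\begin{proof}
The algebra map $A_\Omega\to A_S$ that fixes $x_s$ for $s\in S$ and kills the other variables is $\Gamma_S$-linear, and it restricts to a retraction of $I_\Omega$ onto $I_S$. So $I_S$ is a direct summand of $I_\Omega$ over $\Gamma_S$, and the first claim follows from (H3) and (H4). Over $KH$ the module $I_\Omega$ is a nonzero direct sum of copies of the trivial module, which gives the second claim in the same way.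
\end{proof}

Taking $H=G$, so that $\Omega$ is a point, we recover the known inequality from Proposition~\ref{prop:reduction} and the two lemmas.

\begin{corollary}\label{cor:known}
For every group $G$ we have $\operatorname{cd}^{\mathrm{par}}(G)\ge\operatorname{cd}(G)$.
\end{corollary}

\subsection{The closure argument}

In Proposition~\ref{prop:small} we closed up under a surjection and its section. Now we have a resolution of length $p$ and must find an exact subcomplex, which means choosing preimages for the elements of the kernels. With coefficients in $\Gamma_\Omega$ the kernels are too large for a counting argument. So we build the subcomplex with coefficients in the small ring $\Gamma_S$, enlarging $S$ along the way, and extend scalars at the end.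

\begin{lemma}\label{lem:closure}
Let $H$ be countable and let $|\Omega|=\aleph_n$ with $n\ge1$. There is a subset $S\subseteq\Omega$ with $|S|=\aleph_{n-1}$ and $\operatorname{pd}_{\Gamma_S}(K_S)\le\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)$.
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_\Omega$, $I=I_\Omega$, and assume that $p=\operatorname{pd}_\Gamma(I)$ is finite. Since $\Gamma$ is free over $A_\Omega$ and $\Omega$ is uncountable, Proposition~\ref{prop:small}(b) gives $p\ge1$. By (H5) there is a resolution
\[
0\to P_p\xrightarrow{d_p}\cdots\xrightarrow{d_1}P_0\xrightarrow{d_0}I\to0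
\]
with $P_i$ free on a basis $X_i$.

Call a tuple $(S,Y_0,\dots,Y_p)$ with $S\subseteq\Omega$ and $Y_i\subseteq X_i$ \emph{small} if all these sets have cardinality at most $\aleph_{n-1}$. Let $\Gamma_SY_i\subseteq P_i$ be the $\Gamma_S$-span of $Y_i$; it is free over $\Gamma_S$ on $Y_i$. The ring $\Gamma_S$ has the basis $x_F\otimes h$ with $F\subseteq S$ finite and $h\in H$. As $H$ is countable, $\Gamma_S$, $I_S$ and the $\Gamma_SY_i$ have $K$-dimension at most $\aleph_{n-1}$.

\emph{Claim.} For every small tuple $(S,Y_0,\dots,Y_p)$ there is a small tuple $(S',Y_0',\dots,Y_p')$ with $S\subseteq S'$, $Y_i\subseteq Y_i'$, and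
\begin{enumerate}
\item[(i)] $d_i(\Gamma_SY_i)\subseteq\Gamma_{S'}Y'_{i-1}$ for $1\le i\le p$, and $d_0(\Gamma_SY_0)\subseteq I_{S'}$;
\item[(ii)] $\ker d_i\cap\Gamma_SY_i\subseteq d_{i+1}(\Gamma_{S'}Y'_{i+1})$ for $0\le i<p$, and $I_S\subseteq d_0(\Gamma_{S'}Y'_0)$.
\end{enumerate}
Every element of $P_i$ lies in $\Gamma_FZ$ for finite sets $F\subseteq\Omega$ and $Z\subseteq X_i$, and every element of $I$ lies in $I_F$ for a finite $F$. So, given at most $\aleph_{n-1}$ elements of the $P_i$ and of $I$, we can enlarge the tuple, keeping it small, until they lie in the $\Gamma_{S'}Y'_i$ and in $I_{S'}$. Do this for the elements $d_i(y)$ with $y\in Y_i$ and $0\le i\le p$; this gives (i), since the $d_i$ are $\Gamma_S$-linear. For (ii), choose $K$-bases of the spaces $\ker d_i\cap\Gamma_SY_i$ and of $I_S$. They have at most $\aleph_{n-1}$ members, and by exactness each member has a preimage under $d_{i+1}$ or $d_0$, respectively. Enlarge the tuple so that it contains one preimage of each member. This proves the claim.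

Start with a small tuple in which $|S|=\aleph_{n-1}$, apply the claim countably many times, and take unions. The result is a small tuple $(S,Y_0,\dots,Y_p)$ with $|S|=\aleph_{n-1}$. Every element of $\Gamma_SY_i$ or of $I_S$ occurs at a finite stage, so (i) and (ii) hold with $S'=S$ and $Y_i'=Y_i$. By (i) we have a complex
\[
0\to\Gamma_SY_p\to\dots\to\Gamma_SY_0\to I_S\to0,
\]
and it is exact by (ii) and the injectivity of $d_p$.

Apply the exact functor $\Gamma\otimes_{\Gamma_S}-=A_{\Omega\setminus S}\otimes_K-$. The multiplication maps $\Gamma\otimes_{\Gamma_S}\Gamma_SY_i\to P_i$ and $\Gamma\otimes_{\Gamma_S}I_S\to I$ commute with the differentials; they are injective with images $\Gamma Y_i$ and $J_S$, the latter by (A1). So $0\to\Gamma Y_p\to\dots\to\Gamma Y_0\to J_S\to0$ is an exact subcomplex of the resolution of $I$. The quotient complex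
\[
0\to P_p/\Gamma Y_p\to\dots\to P_0/\Gamma Y_0\to I/J_S\to0
\]
is then exact, and $P_i/\Gamma Y_i$ is free on $X_i\setminus Y_i$. Hence $\operatorname{pd}_\Gamma(I/J_S)\le p$, and $\operatorname{pd}_{\Gamma_S}(I/J_S)\le p$ by (H4). Since $|S|<|\Omega|$, fact (A3) applies; as $H$ acts trivially, $I/J_S$ is a nonzero direct sum of copies of $K_S$ over $\Gamma_S$. By (H3), $\operatorname{pd}_{\Gamma_S}(K_S)\le p$.
\end{proof}

\subsection{Gaining one dimension}

The second step uses the sequence $0\to I_S\to A_S\to K_S\to0$. Over $\Gamma_S$ the middle term is no longer projective, so we need to know its $\operatorname{Ext}$ groups and those of the summands $A_Sf$.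

\begin{lemma}\label{lem:ext}
Let $H$ be any group, $f\in A_S$ an idempotent and $V$ a $\Gamma_S$-module. Then
\[
\operatorname{Ext}^i_{\Gamma_S}(A_Sf,V)\cong H^i(H,fV).
\]
Under these isomorphisms the map $\operatorname{Ext}^i_{\Gamma_S}(A_S,V)\to\operatorname{Ext}^i_{\Gamma_S}(A_Sf,V)$ induced by the inclusion $A_Sf\subseteq A_S$ is the map $H^i(H,V)\to H^i(H,fV)$ induced by $v\mapsto fv$.
\end{lemma}

\begin{proof}
The bimodule $\Gamma_Sf=A_Sf\otimes_KKH$ is projective as a left $\Gamma_S$-module and free as a right $KH$-module, and $\Gamma_Sf\otimes_{KH}K=A_Sf$. So if $Q_\bullet\to K$ is a projective resolution over $KH$, then $\Gamma_Sf\otimes_{KH}Q_\bullet$ is a projective resolution of $A_Sf$ over $\Gamma_S$. By adjunction,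
\[
\operatorname{Hom}_{\Gamma_S}(\Gamma_Sf\otimes_{KH}Q_\bullet,V)=\operatorname{Hom}_{KH}(Q_\bullet,fV),
\]
where a map $\Psi$ on the left corresponds to $q\mapsto\Psi(f\otimes q)$. This gives the isomorphism. The inclusion $A_Sf\subseteq A_S$ lifts to the inclusion $\Gamma_Sf\otimes_{KH}Q_\bullet\subseteq\Gamma_S\otimes_{KH}Q_\bullet$. If $\Psi\colon\Gamma_S\otimes_{KH}Q_i\to V$ corresponds to $\psi(q)=\Psi(1\otimes q)$, then its restriction corresponds to $q\mapsto\Psi(f\otimes q)=f\psi(q)$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $H$ be a countable group of type FP with $\operatorname{cd}(H)=m$, and let $|\Omega|\ge\aleph_n$. Then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge n+m$.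
\end{proposition}

\begin{proof}
We use induction on $n$. The case $n=0$ is contained in Lemma~\ref{lem:monotone}. Let $n\ge1$. By the same lemma we may assume $|\Omega|=\aleph_n$. Take $S$ as in Lemma~\ref{lem:closure}; it suffices to show that $\operatorname{pd}_{\Gamma_S}(K_S)\ge n+m$. Put $j=n-1+m$. For every $\Gamma_S$-module $V$ there is an exact sequence
\[
\operatorname{Ext}^j_{\Gamma_S}(A_S,V)\xrightarrow{\ \rho\ }\operatorname{Ext}^j_{\Gamma_S}(I_S,V)\to\operatorname{Ext}^{j+1}_{\Gamma_S}(K_S,V),
\]
so by (H1) it is enough to find $V$ for which $\rho$ is not surjective.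

\emph{The case $n\ge2$.} Here $j>m$, so $\operatorname{Ext}^j_{\Gamma_S}(A_S,V)=H^j(H,V)=0$ for all $V$ by Lemma~\ref{lem:ext}. By induction $\operatorname{pd}_{\Gamma_S}(I_S)\ge j$, so $\operatorname{Ext}^j_{\Gamma_S}(I_S,V)\ne0$ for some $V$. For this $V$ the map $\rho$ is not surjective.

\emph{The case $n=1$.} Here $j=m$, the source of $\rho$ need not vanish, and we compute $\rho$. The set $S=\{s_1,s_2,\dots\}$ is countably infinite, and Lemma~\ref{lem:orth} gives $I_S=\bigoplus_{k\ge1}A_Sf_k$ with $f_k=x_{s_k}\prod_{i<k}(1-x_{s_i})$. Hence $\operatorname{Ext}^m_{\Gamma_S}(I_S,V)=\prod_k\operatorname{Ext}^m_{\Gamma_S}(A_Sf_k,V)$, and by Lemma~\ref{lem:ext} the map $\rho$ is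
\[
H^m(H,V)\to\prod_kH^m(H,f_kV),
\]
with components induced by $v\mapsto f_kv$. We choose $V$ so that the source is a direct sum while the target is the corresponding product. Let $\chi_k$ be the character of $A_S$ with $\chi_k(x_{s_i})=\delta_{ik}$. Then $\chi_k(f_i)=\delta_{ik}\prod_{l<i}(1-\delta_{lk})=\delta_{ik}$. Choose a $KH$-module $W$ with $H^m(H,W)\ne0$, let $W_k$ be $W$ with $A_S$ acting through $\chi_k$, and let $V=\bigoplus_kW_k$. Then $f_k$ acts on $V$ as the projection onto $W_k$.

For a finitely generated projective module $Q$ the functor $\operatorname{Hom}_{KH}(Q,-)$ commutes with direct sums. As $H$ is of type FP, $H^m(H,-)$ can be computed from such modules, so it commutes with direct sums as well. Thus $\rho$ is the inclusion of $\bigoplus_kH^m(H,W)$ in $\prod_kH^m(H,W)$, which is not surjective because $H^m(H,W)\ne0$ and there are infinitely many factors.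
\end{proof}

\begin{remark}\label{rem:hypotheses}
Countability of $H$ enters only through the dimension count in Lemma~\ref{lem:closure} and, below, through $|H\backslash G|=|G|$. It follows from type FP: by Schanuel's lemma the augmentation ideal of $KH$ is finitely generated, hence generated by finitely many elements $h-1$; these lie in the kernel of $KH\to K[H/H']$, where $H'$ is the subgroup generated by these $h$, and so $H'=H$.

Type FP is used in the case $n=1$, and Proposition~\ref{prop:lower} fails without it. Let $\operatorname{char}K\ne2$, let $T$ be countably infinite, and let $H=\bigoplus_{t\in T}\mathbb Z/2$ with generators $h_t$. The map $h_t\mapsto1-2x_t$ is an isomorphism $KH\cong A_T$ that takes the trivial module to $K_T$, so $\operatorname{cd}(H)=1$ by Proposition~\ref{prop:small}. Let $\Omega=\omega_1$, so that $\Gamma_\Omega=A_{\Omega\sqcup T}$. Filter $I_\Omega$ by the ideals $J_\alpha$ of $A_\Omega$ generated by the $x_\beta$ with $\beta<\alpha$. As in Lemma~\ref{lem:ideal-upper}, $J_{\alpha+1}/J_\alpha\cong A_\Omega x_\alpha/x_\alpha J_\alpha$, and as a $\Gamma_\Omega$-module this is the quotient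 of $\Gamma_\Omega x_\alpha$ by the ideal generated by the countably many idempotents $x_\alpha x_\beta$ ($\beta<\alpha$) and $x_\alpha x_t$ ($t\in T$). Lemmas~\ref{lem:orth} and~\ref{lem:auslander} give $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\le1$, whereas $n+m=2$.
\end{remark}

\section{Free groups, free products and the main theorems}\label{sec:groups}

We collect the facts about $\operatorname{cd}$ that are needed for the examples.

\emph{Subgroups.} If $H\le G$, then $KG$ is free over $KH$, so $\operatorname{cd}(H)\le\operatorname{cd}(G)$ by (H4).

\emph{Free abelian groups.} For $\mathbb Z=\langle t\rangle$ the sequence $0\to K\mathbb Z\xrightarrow{t-1}K\mathbb Z\to K\to0$ is exact. The tensor product over $K$ of $a$ copies of this resolution is the Koszul complex on $t_1-1,\dots,t_a-1$ over the Laurent polynomial ring $K\mathbb Z^a$; by the K\"unneth formula it is a resolution of $K$ of length $a$ by finitely generated free modules, with top term of rank one. Its differentials become zero under $\operatorname{Hom}_{K\mathbb Z^a}(-,K)$, so $H^a(\mathbb Z^a,K)=K$. Thus $\mathbb Z^a$ is of type FP and $\operatorname{cd}(\mathbb Z^a)=a$.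

\emph{Augmentation ideals.} Let $\mathfrak a_G$ be the kernel of $KG\to K$; it has the $K$-basis $g-1$, $g\ne1$. By (H2), for $a\ge1$ we have $\operatorname{cd}(G)\le a$ if and only if $\operatorname{pd}_{KG}(\mathfrak a_G)\le a-1$. For a $KG$-module $N$, a \emph{derivation} is a map $D\colon G\to N$ with $D(gh)=D(g)+gD(h)$; then $D(1)=0$. The identity $g(h-1)=(gh-1)-(g-1)$ shows that a $K$-linear map $\theta\colon\mathfrak a_G\to N$ is $KG$-linear exactly when $D(g)=\theta(g-1)$ is a derivation. So $\operatorname{Hom}_{KG}(\mathfrak a_G,N)\cong\operatorname{Der}(G,N)$, naturally in $N$. Moreover $D$ is a derivation exactly when $g\mapsto(D(g),g)$ is a homomorphism into $N\rtimes G$, where $(v,g)(w,h)=(v+gw,gh)$; so derivations correspond to homomorphisms $G\to N\rtimes G$ that lift the identity of $G$.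

\begin{lemma}\label{lem:aug}
\begin{enumerate}
\item[(a)] If $G$ is free on a set $X$, then $\mathfrak a_G$ is a free $KG$-module on $X$. If moreover $X\ne\emptyset$, then $\operatorname{cd}(G)=1$.
\item[(b)] If $G=G_1*G_2$, then $\mathfrak a_G\cong\bigoplus_{i=1,2}KG\otimes_{KG_i}\mathfrak a_{G_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A lift of the identity is given by a free choice of elements $(v_y,y)$ for $y\in X$, so $\operatorname{Der}(G,N)\cong N^X$ naturally in $N$. The functor $N\mapsto N^X$ is represented by the free module on $X$, and the Yoneda lemma gives the first claim. Hence $\operatorname{cd}(G)\le1$, and $H^1(G,K)=\operatorname{Hom}(G,K)\ne0$ if $X\ne\emptyset$.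

(b) A lift of the identity of $G$ is given by a pair of homomorphisms $G_i\to N\rtimes G$ that lift the inclusions $G_i\to G$. So $\operatorname{Der}(G,N)\cong\operatorname{Der}(G_1,N)\times\operatorname{Der}(G_2,N)$ naturally in $N$. Since $\operatorname{Der}(G_i,N)\cong\operatorname{Hom}_{KG_i}(\mathfrak a_{G_i},N)\cong\operatorname{Hom}_{KG}(KG\otimes_{KG_i}\mathfrak a_{G_i},N)$, the Yoneda lemma gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (1)--(3)]
Parts (1) and (2) follow from Corollary~\ref{cor:known} and Proposition~\ref{prop:upper}, the latter with $n=0$ for part (1).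

For (3), let first $n=0$. Then $\operatorname{cd}^{\mathrm{par}}(G)\ge\operatorname{cd}(G)\ge\operatorname{cd}(H)=m$. Let $n\ge1$. Then $G$ is uncountable and is the union of the countable cosets $Hg$, so $\Omega=H\backslash G$ has cardinality $|G|\ge\aleph_n$. Proposition~\ref{prop:reduction}, Lemma~\ref{lem:orbits} and Proposition~\ref{prop:lower} give
\[
\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{pd}_\Lambda(I_G)\ge\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge n+m .
\]
The trivial subgroup is of type FP with $m=0$; this gives $\operatorname{cd}^{\mathrm{par}}(G)\ge n$, and if $|G|\ge\aleph_\omega$ it does so for all $n$. If $G$ is not torsion, take $H\cong\mathbb Z$, with $m=1$.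
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We have $\operatorname{cd}(F_\kappa)=1$ by Lemma~\ref{lem:aug}(a), and $|F_\kappa|=\kappa$ for infinite $\kappa$. If $\kappa=\aleph_n$, then $\operatorname{cd}^{\mathrm{par}}(F_\kappa)\le n+1$ by Theorem~\ref{thm:B}(2), and $\operatorname{cd}^{\mathrm{par}}(F_\kappa)\ge n+1$ by Theorem~\ref{thm:B}(3), since $F_\kappa$ is not torsion. If $\kappa\ge\aleph_\omega$, then $\operatorname{cd}^{\mathrm{par}}(F_\kappa)=\infty$ by Theorem~\ref{thm:B}(3). An uncountable $\kappa$ is either $\aleph_n$ with $n\ge1$ or at least $\aleph_\omega$, and in both cases $\operatorname{cd}^{\mathrm{par}}(F_\kappa)>1$.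
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, part (4)]
\emph{No other pairs occur.} By Corollary~\ref{cor:known} we always have $\operatorname{cd}(G)\le\operatorname{cd}^{\mathrm{par}}(G)$, so only the case $\operatorname{cd}(G)=0$ needs attention. Then $K$ is a direct summand of a free $KG$-module, which therefore contains a nonzero $G$-invariant element. One of its coordinates is a nonzero invariant element of $KG$, whose support is a finite nonempty subset of $G$ invariant under left translation. So $G$ is finite, and $\operatorname{cd}^{\mathrm{par}}(G)=\operatorname{cd}(G)=0$ by part (1).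

\emph{All listed pairs occur.} The trivial group gives $(0,0)$. A free abelian group of infinite rank contains $\mathbb Z^a$ for all $a$, so it has $\operatorname{cd}=\infty$ and gives $(\infty,\infty)$.

Let $1\le a<\infty$ and $G=\mathbb Z^a*F_\kappa$ with $\kappa$ infinite, so that $|G|=\kappa$. The factor $\mathbb Z^a$ fixes the cohomological dimension and the factor $F_\kappa$ fixes the cardinality. Indeed, $\mathfrak a_{\mathbb Z^a}$ has projective dimension at most $a-1$ and $\mathfrak a_{F_\kappa}$ is free. Induction from a subgroup is exact and preserves projectives, so Lemma~\ref{lem:aug}(b) gives $\operatorname{pd}_{KG}(\mathfrak a_G)\le a-1$, that is, $\operatorname{cd}(G)\le a$. Since $\mathbb Z^a\le G$, we get $\operatorname{cd}(G)=a$. If $\kappa=\aleph_n$, then part (2) and part (3) with $H=\mathbb Z^a$ give $\operatorname{cd}^{\mathrm{par}}(G)=a+n$, the upper bound in (2). If $\kappa=\aleph_\omega$, part (3) gives $\operatorname{cd}^{\mathrm{par}}(G)=\infty$. So every pair $(a,b)$ with $1\le a<\infty$ and $a\le b\le\infty$ is realized.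
\end{proof}

\begin{thebibliography}{1}

\bibitem{ADK}
Marcelo Muniz Alves, Mikhailo Dokuchaev, Dessislava H. Kochloukova,
\emph{Homology and cohomology via the partial group algebra},
arXiv:2006.10173 (2020).

\end{thebibliography}
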